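
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{An artin algebra with finite but unbounded Auslander bounds}


\begin{abstract}
The Auslander bound of a finitely generated module $M$ over an artin algebra $R$ is the least $m$ such that, for every finitely generated $N$ with $\operatorname{Ext}^i_R(M,N)=0$ for all large $i$, these groups already vanish for all $i>m$. We answer a question of Wei in the negative: there is an artin algebra, in fact a ring with $3^{10}$ elements, with two simple modules up to isomorphism and $\operatorname{rad}^3=0$, over which every module has a finite Auslander bound although these bounds are not uniformly bounded. The example belongs to a family $A(k,d)$, where $k$ is a field and $d\ge2$, in which the second syzygy acts on a one-parameter family of modules by $\lambda\mapsto\lambda^d$. We determine for which $k$ and $d$ all Auslander bounds are finite, and for which they are uniformly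 bounded. Loewy length $3$ is the smallest possible for such an example.
\end{abstract}

\section{The question and the answer}

\subsection{Auslander bounds}
Let $R$ be an artin algebra and $\operatorname{mod}R$ the category of finitely generated left $R$-modules. For $M,N\in\operatorname{mod}R$ we write $\operatorname{Ext}^{\gg0}_R(M,N)=0$ if $\operatorname{Ext}^i_R(M,N)=0$ for all sufficiently large $i$. The \emph{Auslander bound} $\operatorname{lAb}M$ (in full, $\operatorname{lAb}|_{\operatorname{mod}R}M$) is the least integer $m\ge0$ such that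
\[
\operatorname{Ext}^{\gg0}_R(M,N)=0\ \Longrightarrow\ \operatorname{Ext}^i_R(M,N)=0\text{ for all }i>m
\qquad\text{for every }N\in\operatorname{mod}R,
\]
and $\operatorname{lAb}M=\infty$ if there is no such $m$. Put $\operatorname{gAb}R=\sup\{\operatorname{lAb}M\mid M\in\operatorname{mod}R\}$. Thus $\operatorname{lAb}M$ measures how long one has to wait until an eventual vanishing of $\operatorname{Ext}(M,-)$ has set in, and $\operatorname{gAb}R<\infty$ says that one waiting time serves all pairs of modules.

If $M\ne0$ has finite projective dimension, then every $N$ satisfies $\operatorname{Ext}^{\gg0}_R(M,N)=0$, so $\operatorname{lAb}M$ is the projective dimension of $M$. Hence $\operatorname{gAb}R$ is the global dimension of $R$ if the latter is finite. If $R$ has only $r$ indecomposable modules up to isomorphism, then $\operatorname{gAb}R\le r$ (Remark~\ref{rem:finite-type}). For projective dimension, finiteness for each module implies a uniform bound: an artin algebra has finitely many simple modules, and the maximum of their projective dimensions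 bounds all others. So one may guess that over an artin algebra finiteness of all $\operatorname{lAb}M$ implies $\operatorname{gAb}R<\infty$. The argument with simple modules breaks down, however, since $\operatorname{Ext}^{\gg0}_R(M,N)=0$ need not imply $\operatorname{Ext}^{\gg0}_R(S,N)=0$ for the composition factors $S$ of $M$.

There is a commutative noetherian ring of infinite Krull dimension over which all $\operatorname{lAb}M$ are finite and $\operatorname{gAb}=\infty$. Whether this can happen for an artin algebra is a question from Wei's paper \cite{Wei}. It can.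

\begin{theorem}\label{thm:main}
Let $k$ be a field, let $d\ge2$, and let $A=A(k,d)$ be the algebra of dimension $2d+6$ defined in Section~\ref{sec:algebra}. It has two simple modules up to isomorphism, and $\operatorname{rad}^3A=0$.
\begin{enumerate}
\item[\textup{(a)}] If $k$ is algebraic over a finite field, then $\operatorname{lAb}M<\infty$ for every $M\in\operatorname{mod}A$.
\item[\textup{(b)}] If $d$ is not a power of $\operatorname{char}k$ \textup{(}which always holds in characteristic $0$\textup{)}, then $\operatorname{gAb}A=\infty$.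
\end{enumerate}
In particular, over $A(\mathbb F_3,2)$, a ring of order $3^{10}$, and over $A(\mathbb F_2,3)$, a ring of order $2^{12}$, every $\operatorname{lAb}M$ is finite, but $\operatorname{gAb}=\infty$.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $k$ be a field and $d\ge2$.
\begin{enumerate}
\item[\textup{(1)}] All $M\in\operatorname{mod}A(k,d)$ have $\operatorname{lAb}M<\infty$ if and only if $k$ is algebraic over a finite field.
\item[\textup{(2)}] $\operatorname{gAb}A(k,d)<\infty$ if and only if $k$ is algebraic over $\mathbb F_p$ for a prime $p$ and $d$ is a power of $p$.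
\item[\textup{(3)}] If $R$ is an artin algebra with $\operatorname{rad}^2R=0$ and $n$ simple modules up to isomorphism, then $\operatorname{gAb}R\le n+1$. Thus Loewy length $3$ is minimal for examples as in Theorem~\ref{thm:main}.
\end{enumerate}
\end{theorem}

\subsection{The idea}\label{sec:idea}
The algebra $A(k,d)$ is built so that for each $\lambda\in k$ there is a module $Z_\lambda$ with
\[
\Omega^2Z_\lambda\cong Z_{\lambda^d}
\qquad\text{and}\qquad
\operatorname{Ext}^1(Z_\lambda,Z_\mu)\ne0\iff\lambda=\mu .
\]
Then $\operatorname{Ext}^{2j+1}(Z_\lambda,Z_\mu)\ne0$ exactly when the orbit of $\lambda$ under $\lambda\mapsto\lambda^d$ is at $\mu$ at time $j$. A point $\mu$ lying on the orbit before it becomes periodic is visited exactly once, so it gives a finite, nonempty set of nonvanishing $\operatorname{Ext}$ groups. If all orbits are finite, one expects finite Auslander bounds; if the orbits have arbitrarily long nonperiodic tails, the bounds are unbounded. All orbits of $\lambda\mapsto\lambda^d$ in the algebraic closure $\bar k$ are finite if and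 only if $k$ is algebraic over a finite field. In that case there are no tails when $d$ is a power of $p=\operatorname{char}k$, since then $\lambda\mapsto\lambda^d$ is a power of the Frobenius automorphism of $\bar k$. If $d$ is not a power of $p$, take a prime $\ell\mid d$ with $\ell\ne p$; the roots of unity of order $\ell^N$ then have arbitrarily long tails. A finite field $k$ is enough, since $\lambda$ may be replaced by a matrix.

The smallest case is computed by hand in Section~\ref{sec:small}, and part (b) is proved in Section~\ref{sec:unbounded}. The longer task is to control all other modules. Because $\operatorname{rad}^3A=0$, every second syzygy over $A$ is described by pairs of linear maps $U\rightrightarrows T$ (Sections~\ref{sec:kron} and~\ref{sec:finite}), and Kronecker's classification of such pairs reduces everything to three families: in two of them, indexed by integers, the indices stay bounded under repeated syzygies, and the third is the dynamics just described.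

\subsection{Conventions}
Modules are finitely generated left modules; vector spaces are finite dimensional. By $\Omega M$ we denote the kernel of a projective cover of $M$; a surjection $P\to M$ with $P$ projective is a projective cover if its kernel lies in $\operatorname{rad}P$. Recall that $\Omega$ commutes with finite direct sums, that
\[
\operatorname{Ext}^{i+j}(M,N)\cong\operatorname{Ext}^i(\Omega^jM,N)\qquad(i\ge1,\ j\ge0),
\]
and that, for $0\to\Omega M\to P\to M\to0$, the group $\operatorname{Ext}^1(M,N)$ is the cokernel of the restriction map $\operatorname{Hom}(P,N)\to\operatorname{Hom}(\Omega M,N)$. By $\operatorname{add}G$ we denote the class of direct summands of finite direct sums of copies of $G$; for a set $\mathcal K$ of modules, $\operatorname{add}\mathcal K$ is defined likewise. Tensor products are over $k$, so $P\otimes V$ is a sum of $\dim V$ copies of $P$. Intervals $[g,h]$ are intervals of integers.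

\section{The algebras and the smallest case}

\subsection{Definition of $A(k,d)$}\label{sec:algebra}
Let $A=A(k,d)=A_0\oplus A_1\oplus A_2$ be the graded algebra with $A_0=ke_a\oplus ke_b$, where $e_a,e_b$ are orthogonal idempotents with sum $1$, and with bases
\[
x,y\in e_bA_1e_a,\qquad z_0,\dots,z_d\in e_aA_1e_b,\qquad
\alpha_1,\dots,\alpha_d\in e_aA_2e_a,\qquad \gamma\in e_bA_2e_b .
\]
Put $\alpha_0=\alpha_{d+1}=0$. The products are
\[
z_ix=\alpha_i,\quad z_iy=\alpha_{i+1}\quad(0\le i\le d),\qquad
xz_d=\gamma=yz_0,\qquad xz_i=0\ (i\ne d),\quad yz_i=0\ (i\ne0),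
\]
all other products of two of these basis elements of $A_1$ are $0$, and so are all products of total degree at least $3$. The product is associative: a product of three elements of positive degree is $0$ for either bracketing, and the product $A_1\times A_1\to A_2$ respects the idempotents. We have $\dim A=2d+6$, $\operatorname{rad}A=A_1\oplus A_2$, $\operatorname{rad}^2A=A_2$ and $\operatorname{rad}^3A=0$.

Thus for an $A$-module $M$ the elements $x,y$ map $e_aM$ to $e_bM$ and the $z_i$ map $e_bM$ to $e_aM$. Conversely, given spaces $M_a,M_b$, maps $x,y:M_a\to M_b$ and $z_i:M_b\to M_a$ such that all composites of an $x$ or $y$ with a $z_i$ (in either order) vanish, one gets an $A$-module on which $A_2$ acts as $0$. Let $P_a=Ae_a$ and $P_b=Ae_b$, with simple tops $S_a$ and $S_b$. They have bases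
\[
P_a:\ e_a;\ x,y;\ \alpha_1,\dots,\alpha_d,\qquad\qquad P_b:\ e_b;\ z_0,\dots,z_d;\ \gamma .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.25cm,y=1.25cm,->]
\node (ea) at (1,2) {$e_a$};
\node (x) at (0,1) {$x$};
\node (y) at (2,1) {$y$};
\node (p) at (0,-0.3) {$\alpha_1$};
\node (q) at (2,-0.3) {$\alpha_2$};
\draw (ea) -- node[above left] {\scriptsize $x$} (x);
\draw (ea) -- node[above right] {\scriptsize $y$} (y);
\draw (x) -- node[left] {\scriptsize $z_1$} (p);
\draw (x) -- node[above,pos=0.25] {\scriptsize $z_2$} (q);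
\draw (y) -- node[above,pos=0.25] {\scriptsize $z_0$} (p);
\draw (y) -- node[right] {\scriptsize $z_1$} (q);
\node (eb) at (6,2) {$e_b$};
\node (z0) at (5,0.9) {$z_0$};
\node (z1) at (6,0.9) {$z_1$};
\node (z2) at (7,0.9) {$z_2$};
\node (g) at (6,-0.3) {$\gamma$};
\draw (eb) -- node[above left] {\scriptsize $z_0$} (z0);
\draw (eb) -- node[right] {\scriptsize $z_1$} (z1);
\draw (eb) -- node[above right] {\scriptsize $z_2$} (z2);
\draw (z0) -- node[below left] {\scriptsize $y$} (g);
\draw (z2) -- node[below right] {\scriptsize $x$} (g);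
\end{tikzpicture}
\caption{The projective modules $P_a$ (left) and $P_b$ (right) for $d=2$. Nodes are basis elements; an arrow labeled $c$ from $v$ to $w$ means $cv=w$. If $c\in\{x,y,z_0,z_1,z_2\}$ and no arrow labeled $c$ starts at $v$, then $cv=0$.}
\label{fig:proj}
\end{figure}

\subsection{The smallest case by hand}\label{sec:small}
Let $d=2$. For $\lambda\in k$ let $Z_\lambda$ be the module with basis $v\in e_aZ_\lambda$, $w\in e_bZ_\lambda$ and
\[
xv=\lambda w,\qquad yv=w,\qquad z_iw=0 .
\]
The projective cover $P_a\to Z_\lambda$, $e_a\mapsto v$, has kernel spanned by $g=x-\lambda y$ and $\alpha_1,\alpha_2$. From Figure~\ref{fig:proj},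
\[
z_0g=-\lambda\alpha_1,\qquad z_1g=\alpha_1-\lambda\alpha_2,\qquad z_2g=\alpha_2 ,
\]
so $\Omega Z_\lambda=Ag$. The projective cover $P_b\to\Omega Z_\lambda$, $e_b\mapsto g$, sends $c_0z_0+c_1z_1+c_2z_2$ to $(c_1-\lambda c_0)\alpha_1+(c_2-\lambda c_1)\alpha_2$ and $\gamma$ to $0$. Its kernel is spanned by $h=z_0+\lambda z_1+\lambda^2z_2$ and $\gamma$, and
\[
xh=\lambda^2\gamma,\qquad yh=\gamma .
\]
So $\Omega^2Z_\lambda\cong Z_{\lambda^2}$. The $z_i$ produce the powers of $\lambda$, the element $x$ reads off the last one, and $y$ reads off the first.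

Next we compute $\operatorname{Ext}^1(Z_\lambda,Z_\mu)$. Let $v',w'$ be the basis of $Z_\mu$. A homomorphism $\Omega Z_\lambda\to Z_\mu$ sends $g$ to some $cw'$ and kills $\alpha_1,\alpha_2$, and every $c\in k$ occurs. The homomorphism $P_a\to Z_\mu$, $e_a\mapsto\theta v'$, restricts to $g\mapsto\theta(\mu-\lambda)w'$. So $\operatorname{Ext}^1(Z_\lambda,Z_\mu)\ne0$ iff $\lambda=\mu$. For $\operatorname{Ext}^2$ we need the homomorphisms $\Omega^2Z_\lambda\cong Z_{\lambda^2}\to Z_\mu$ modulo restrictions from $P_b$. These restrictions are $0$, because $z_0,z_1,z_2,\gamma$ act as $0$ on $Z_\mu$, and a nonzero homomorphism $Z_{\lambda^2}\to Z_\mu$ exists iff $\lambda^2=\mu$. Together with $\Omega^2Z_\lambda\cong Z_{\lambda^2}$ this gives, for all $i\ge1$,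
\[
\operatorname{Ext}^i(Z_\lambda,Z_\mu)\ne0\iff\lambda^{2^{\lfloor i/2\rfloor}}=\mu .
\]
If $k$ is the algebraic closure of $\mathbb F_3$, choose $\lambda_n\in k$ of multiplicative order $2^{n+1}$. Then $\lambda_n^{2^j}=-1$ iff $j=n$, so $\operatorname{Ext}^i(Z_{\lambda_n},Z_{-1})\neq0$ iff $i\in\{2n,2n+1\}$ (for $i\ge1$). Hence $\operatorname{lAb}Z_{\lambda_n}\ge2n+1$ and $\operatorname{gAb}A=\infty$.

\section{Kronecker modules and syzygies}\label{sec:kron}

In the small case two kinds of modules alternate: on $Z_\lambda$ only $x,y$ act, on $\Omega Z_\lambda$ only the $z_i$. We now treat all modules of these kinds at once.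

A \emph{Kronecker module} $K=(U,T;\xi,\eta)$ consists of two vector spaces and two linear maps $\xi,\eta:U\to T$. It is \emph{surjective} if $\xi U+\eta U=T$. Define $A$-modules as follows.
\begin{itemize}
\item $Y(K)$: $e_aY(K)=U$, $e_bY(K)=T$, with $x=\xi$, $y=\eta$ and all $z_i=0$.
\item $X(K)$: $e_bX(K)=U$, $e_aX(K)=\bigoplus_{i=1}^d\alpha_i\otimes T$, with $x=y=0$ and
\[
z_iu=\alpha_i\otimes\xi u-\alpha_{i+1}\otimes\eta u\qquad(0\le i\le d).
\]
\end{itemize}
Here $\alpha_0=\alpha_{d+1}=0$ as before. In both cases $A_2$ acts as $0$, and $X$, $Y$ are exact additive functors.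

It helps to view $K$ as a linear relation on $U$, in which $u$ may be followed by $u'$ if $\xi u'=\eta u$. The orbits with $n$ steps form the space
\[
L_n(K)=\{(u_0,\dots,u_n)\in U^{n+1}\mid \xi u_i=\eta u_{i-1}\text{ for }1\le i\le n\}.
\]
We write
\begin{align*}
K^+&=(\{(l,m)\in U^2\mid\xi l=\eta m\},\,U;\ (l,m)\mapsto l,\ (l,m)\mapsto m),\\
K^*&=(L_d(K),\,U;\ u\mapsto u_d,\ u\mapsto u_0),\\
FK&=(L_{2d}(K),\,L_d(K);\ u\mapsto(u_0,\dots,u_d),\ u\mapsto(u_d,\dots,u_{2d})).
\end{align*}
So $K^*$ records the two ends of an orbit with $d$ steps, and $FK$ records how two such orbits are joined end to end. In this sense the additive functor $F$ passes from the relation to its $d$-step version. Let $U_0\subseteq U$ be the sum of the images of the two maps of $K^*$, put $K^*_0=(L_d(K),U_0;u\mapsto u_d,u\mapsto u_0)$, a surjective Kronecker module, and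
\[
r(K)=\dim e_aX(K)-\dim\textstyle\sum_iz_iU,\qquad s(K)=\dim U/U_0 .
\]

\begin{lemma}\label{lem:syz}
Let $K=(U,T;\xi,\eta)$ be a Kronecker module.
\begin{enumerate}
\item[\textup{(a)}] If $K$ is surjective, then $\Omega Y(K)\cong X(K^+)$.
\item[\textup{(b)}] $X(K)\cong AU\oplus S_a^{r(K)}$ and $\Omega(AU)\cong Y(K^*)$, where $AU$ is the submodule generated by $U=e_bX(K)$.
\item[\textup{(c)}] $Y(K^*)\cong Y(K_0^*)\oplus S_b^{s(K)}$ and $\Omega Y(K^*_0)\cong X(FK)$.
\item[\textup{(d)}] $\Omega^2X(K)\cong X(FK)\oplus(\Omega S_b)^{s(K)}\oplus(\Omega^2S_a)^{r(K)}$.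
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $K$ is surjective, $Y(K)$ is generated by $U$, and $P_a\otimes U\to Y(K)$, $e_a\otimes u\mapsto u$, is a projective cover. It maps $x\otimes l-y\otimes m$ to $\xi l-\eta m$ and kills all $\alpha_i\otimes U$. So its kernel consists of the elements $x\otimes l-y\otimes m$ with $\xi l=\eta m$ at $e_b$, and of $\bigoplus_i\alpha_i\otimes U$ at $e_a$. On it $x$ and $y$ act as $0$, and $z_i(x\otimes l-y\otimes m)=\alpha_i\otimes l-\alpha_{i+1}\otimes m$. This is $X(K^+)$.

(b) Since $x=y=0$ on $X(K)$, every complement of $\sum_iz_iU$ in $e_aX(K)$ is a submodule, isomorphic to $S_a^{r(K)}$. The map $P_b\otimes U\to AU$, $e_b\otimes u\mapsto u$, is a projective cover. It kills $\gamma\otimes U$ and maps $\sum_iz_i\otimes u_i$ to $\sum_iz_iu_i$, whose coefficient at $\alpha_i$ is $\xi u_i-\eta u_{i-1}$ ($1\le i\le d$). So the kernel is $\{\sum_iz_i\otimes u_i\mid(u_0,\dots,u_d)\in L_d(K)\}\oplus\gamma\otimes U$. On it the $z_i$ act as $0$, and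
\[
x\textstyle\sum_iz_i\otimes u_i=\gamma\otimes u_d,\qquad y\sum_iz_i\otimes u_i=\gamma\otimes u_0 .
\]
This is $Y(K^*)$.

(c) The first statement holds since a complement of $U_0$ in $U=e_bY(K^*)$ is a submodule isomorphic to $S_b^{s(K)}$. By (a), $\Omega Y(K_0^*)\cong X((K^*_0)^+)$, and $(K_0^*)^+$ is given by the pairs $(l,m)\in L_d(K)^2$ with $l_d=m_0$. These are the pairs $l=(u_0,\dots,u_d)$, $m=(u_d,\dots,u_{2d})$ with $(u_0,\dots,u_{2d})\in L_{2d}(K)$. So $(K^*_0)^+\cong FK$.

(d) follows from (b) and (c).
\end{proof}

For an endomorphism $\tau$ of a vector space $V$ put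
\[
R_\tau=(V,V;1,\tau),\qquad R'_\tau=(V,V;\tau,1),\qquad Z_\tau=Y(R'_\tau).
\]
For $V=k$, $\tau=\lambda$ and $d=2$ this is the module $Z_\lambda$ of Section~\ref{sec:small}.

\begin{lemma}\label{lem:tau}
Let $\tau\in\operatorname{End}(V)$. For $K=R_\tau$ and for $K=R'_\tau$ we have $r(K)=s(K)=0$. Moreover:
\begin{enumerate}
\item[\textup{(a)}] $\Omega Z_\tau\cong X(R_\tau)$ and $\Omega X(R_\tau)\cong Z_{\tau^d}$, so $\Omega^2Z_\tau\cong Z_{\tau^d}$.
\item[\textup{(b)}] $FR_\tau\cong R_{\tau^d}$ and $\Omega^2X(R_\tau)\cong X(R_{\tau^d})$.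
\item[\textup{(c)}] $FR'_\tau\cong R'_{\tau^d}$ and $\Omega^2X(R'_\tau)\cong X(R'_{\tau^d})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $K=R_\tau$. The condition $\xi u_i=\eta u_{i-1}$ reads $u_i=\tau u_{i-1}$, so $u\mapsto u_0$ identifies $L_n(K)$ with $V$ for every $n$. Under this identification $K^*=(V,V;\tau^d,1)=R'_{\tau^d}$, which is surjective, so $s(K)=0$, and $FK=(V,V;1,\tau^d)=R_{\tau^d}$. In $X(K)$ we have $z_dv=\alpha_d\otimes v$ and $z_iv=\alpha_i\otimes v-\alpha_{i+1}\otimes\tau v$; by descending induction on $i$ all $\alpha_i\otimes V$ lie in $\sum_jz_jV$. So $r(K)=0$.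

Let $K=R'_\tau$. Now the condition reads $u_{i-1}=\tau u_i$, and $u\mapsto u_n$ identifies $L_n(K)$ with $V$. The first map of $K^*$, $u\mapsto u_d$, is bijective, so $s(K)=0$; and $FK=(V,V;\tau^d,1)=R'_{\tau^d}$. In $X(K)$ we have $z_0v=-\alpha_1\otimes v$ and $z_iv=\alpha_i\otimes\tau v-\alpha_{i+1}\otimes v$, so ascending induction gives $r(K)=0$.

Now (b) and (c) follow from Lemma~\ref{lem:syz}(d). For (a), $R'_\tau$ is surjective, and $(R'_\tau)^+$ is given by the pairs $(l,\tau l)$, so $(R'_\tau)^+\cong R_\tau$ and $\Omega Z_\tau\cong X(R_\tau)$ by Lemma~\ref{lem:syz}(a). Since $r(R_\tau)=0$, Lemma~\ref{lem:syz}(b) gives $\Omega X(R_\tau)\cong Y((R_\tau)^*)\cong Y(R'_{\tau^d})=Z_{\tau^d}$.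
\end{proof}

\section{Unbounded and infinite Auslander bounds}\label{sec:unbounded}

\begin{proposition}\label{prop:ext}
Let $\tau\in\operatorname{End}(V)$, $\sigma\in\operatorname{End}(W)$ and $i\ge1$. Then $\operatorname{Ext}^i_A(Z_\tau,Z_\sigma)\ne0$ if and only if $\tau^{d^{\lfloor i/2\rfloor}}$ and $\sigma$ have a common eigenvalue in $\bar k$.
\end{proposition}

\begin{proof}
Since $\Omega^2Z_\tau\cong Z_{\tau^d}$, it suffices to treat $i=1$ and $i=2$. We use that for $\rho\in\operatorname{End}(V)$ the eigenvalues in $\bar k$ of the operator $\varphi\mapsto\sigma\varphi-\varphi\rho$ on $\operatorname{Hom}_k(V,W)$ are the differences of an eigenvalue of $\sigma$ and an eigenvalue of $\rho$. So it fails to be bijective, equivalently has nonzero kernel, equivalently has nonzero cokernel, if and only if $\sigma$ and $\rho$ have a common eigenvalue in $\bar k$.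

\emph{$i=1$.} By the proof of Lemma~\ref{lem:syz}(a), $\Omega Z_\tau\cong X(R_\tau)$ sits in $P_a\otimes V$ via $l\mapsto x\otimes l-y\otimes\tau l$ at $e_b$. Since $r(R_\tau)=0$, it is generated by its part $V$ at $e_b$. The $z_i$ act as $0$ on $Z_\sigma$, so a homomorphism $X(R_\tau)\to Z_\sigma$ is $0$ at $e_a$, and it can be any linear map $V\to W$ at $e_b$. The homomorphism $P_a\otimes V\to Z_\sigma$ given by $\theta:V\to W=e_aZ_\sigma$ restricts to
\[
l\mapsto x\theta(l)-y\theta(\tau l)=(\sigma\theta-\theta\tau)(l).
\]
So $\operatorname{Ext}^1(Z_\tau,Z_\sigma)$ is the cokernel of $\theta\mapsto\sigma\theta-\theta\tau$.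

\emph{$i=2$.} Here $\operatorname{Ext}^2(Z_\tau,Z_\sigma)\cong\operatorname{Ext}^1(X(R_\tau),Z_\sigma)$ is the cokernel of the restriction map from $\operatorname{Hom}(P_b\otimes V,Z_\sigma)$ to $\operatorname{Hom}(Z_{\tau^d},Z_\sigma)$, where $Z_{\tau^d}\cong\Omega X(R_\tau)$ is contained in $\operatorname{rad}P_b\otimes V$. The latter is spanned by elements $z_i\otimes v$ and $\gamma\otimes v$, and $z_i,\gamma$ act as $0$ on $Z_\sigma$. So the restriction map is $0$, and $\operatorname{Ext}^2(Z_\tau,Z_\sigma)\cong\operatorname{Hom}(Z_{\tau^d},Z_\sigma)$. As $y$ is the identity on both modules, such a homomorphism is one linear map $\varphi:V\to W$, used at both vertices, with $\varphi\tau^d=\sigma\varphi$. So $\operatorname{Ext}^2(Z_\tau,Z_\sigma)$ is the kernel of $\varphi\mapsto\sigma\varphi-\varphi\tau^d$.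
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(b)}]
As $d\ge2$ is not a power of $\operatorname{char}k$, there is a prime $\ell\mid d$ with $\ell\ne\operatorname{char}k$. Let $\ell^e$, $e\ge1$, be the exact power of $\ell$ dividing $d$. Let $\sigma$ and, for $n\ge0$, $\tau_n$ be the companion matrices over $k$ of the cyclotomic polynomials of index $\ell$ and $\ell^{en+1}$, respectively. Because $\ell\ne\operatorname{char}k$, the eigenvalues of $\tau_n$ are exactly the elements of order $\ell^{en+1}$ in $\bar k^\times$, and those of $\sigma$ are exactly the elements of order $\ell$. Raising an element of order $\ell^N$ to the power $d$ gives one of order $\ell^{\max(N-e,0)}$. So all eigenvalues of $\tau_n^{d^j}$ have order $\ell^{\max(en+1-ej,0)}$, and this is $\ell$ if and only if $j=n$. By Proposition~\ref{prop:ext},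
\[
\operatorname{Ext}^i(Z_{\tau_n},Z_\sigma)\ne0\iff\lfloor i/2\rfloor=n\qquad(i\ge1).
\]
These groups vanish for $i>2n+1$, but not for $i=2n+1$. Thus $\operatorname{lAb}Z_{\tau_n}\ge2n+1$ for all $n$, and $\operatorname{gAb}A=\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(1)}, ``only if'']
If $k$ is not algebraic over a finite field, then some $\mu\in k^\times$ is not a root of unity: take $\mu=2$ in characteristic $0$, and an element transcendental over $\mathbb F_p$ in characteristic $p$. As $d\ge2$, the elements $\mu^{d^j}$, $j\ge0$, are pairwise distinct. By Proposition~\ref{prop:ext} with $V=W=k$, for each $n\ge0$ and all $i\ge1$ we have $\operatorname{Ext}^i(Z_\mu,Z_{\mu^{d^n}})\ne0$ iff $\lfloor i/2\rfloor=n$. So $\operatorname{lAb}Z_\mu\ge2n+1$ for every $n$, that is, $\operatorname{lAb}Z_\mu=\infty$.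
\end{proof}

\section{All Auslander bounds are finite}\label{sec:finite}

\subsection{Modules with finitely many syzygies}
The tool for proving $\operatorname{lAb}M<\infty$ is that it suffices to see finitely many indecomposable modules in the syzygies of $M$.

\begin{lemma}\label{lem:graph}
Let $R$ be an artin algebra and $G\in\operatorname{mod}R$ with $\Omega G\in\operatorname{add}G$. Let $r$ be the number of indecomposable direct summands of $G$ up to isomorphism. If $\Omega^tM\in\operatorname{add}G$, then $\operatorname{lAb}M\le r+t$.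
\end{lemma}

\begin{proof}
Let $G_1,\dots,G_r$ be the indecomposable summands. Draw an arrow $u\to v$ if $G_v$ is a summand of $\Omega G_u$. By Krull--Schmidt and induction on $l$, $G_v$ is a summand of $\Omega^lG_u$ if and only if there is a walk of length $l$ from $u$ to $v$. Given $N$, put $S=\{v\mid\operatorname{Ext}^1(G_v,N)\ne0\}$. For $i\ge1$ we have $\operatorname{Ext}^i(G_u,N)\cong\operatorname{Ext}^1(\Omega^{i-1}G_u,N)$, so this group is nonzero if and only if there is a walk of length $i-1$ from $u$ to $S$. If that happens for some $i>r$, the walk passes through $i\ge r+1$ vertices, counted with repetition, so it contains a cycle. Repeating the cycle gives $\operatorname{Ext}^j(G_u,N)\ne0$ for infinitely many $j$. Hence, if $B\in\operatorname{add}G$ and $\operatorname{Ext}^{\gg0}(B,N)=0$, then $\operatorname{Ext}^i(B,N)=0$ for all $i>r$. Apply this to $B=\Omega^tM$.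
\end{proof}

\begin{remark}\label{rem:finite-type}
If $R$ has only $r$ indecomposable modules up to isomorphism, take for $G$ their sum and $t=0$: then $\operatorname{gAb}R\le r$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(3)}]
If $\operatorname{rad}^2R=0$ and $P\to M$ is a projective cover, then $\Omega M\subseteq\operatorname{rad}P$ is semisimple. So Lemma~\ref{lem:graph} applies with $G=R/\operatorname{rad}R$, $r=n$ and $t=1$. In particular $\operatorname{gAb}R<\infty$, so an example as in Theorem~\ref{thm:main} has Loewy length at least $3$.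
\end{proof}

\subsection{The second syzygy of an arbitrary module}
The next lemma uses $\operatorname{rad}^3A=0$ in an essential way: it makes the first syzygy split into a part on which only $x,y$ act and a part on which only the $z_i$ act.

\begin{lemma}\label{lem:general}
For every $M\in\operatorname{mod}A$ there are Kronecker modules $K,K'$, with $K'$ surjective, such that
\[
\Omega^2M\cong X(K'^+)\oplus Y(K^*).
\]
\end{lemma}

\begin{proof}
Let $P=(P_a\otimes V)\oplus(P_b\otimes W)\to M$ be a projective cover, and let $N=\Omega M\subseteq\operatorname{rad}P$. Since $\operatorname{rad}^3P=0$, we have $A_2N=0$ and $A_1\operatorname{rad}N=0$. Let $T_a$ be a complement of $e_a\operatorname{rad}N$ in $e_aN$, and $T_b$ a complement of $e_b\operatorname{rad}N$ in $e_bN$. Then $\operatorname{rad}N=A_1N=A_1T_a+A_1T_b$, so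
\[
e_b\operatorname{rad}N=xT_a+yT_a,\qquad e_a\operatorname{rad}N=\textstyle\sum_iz_iT_b ,
\]
and therefore
\[
N=\bigl(T_a\oplus(xT_a+yT_a)\bigr)\oplus\bigl(T_b\oplus\textstyle\sum_iz_iT_b\bigr).
\]
Both brackets are submodules, namely $AT_a$ and $AT_b$, because $A_1\operatorname{rad}N=0$. On $AT_a$ the $z_i$ act as $0$, so $AT_a=Y(K')$ with the surjective Kronecker module $K'=(T_a,xT_a+yT_a;x,y)$. Next, $T_b\subseteq e_b\operatorname{rad}P$, so each $t\in T_b$ is uniquely of the form
\[
t=x\otimes\xi t-y\otimes\eta t+\gamma\otimes w,\qquad \xi t,\eta t\in V,\ w\in W,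
\]
and $z_it=\alpha_i\otimes\xi t-\alpha_{i+1}\otimes\eta t$ since $z_i\gamma=0$. Moreover $x$ and $y$ act as $0$ on $AT_b$. So $AT_b$ is isomorphic to the submodule $AU$ of $X(K)$ for $K=(U,V;\xi,\eta)$ with $U=T_b$. Now $\Omega^2M\cong\Omega Y(K')\oplus\Omega(AU)$, and Lemma~\ref{lem:syz}(a),(b) gives the claim.
\end{proof}

\subsection{The functor $F$ on indecomposable Kronecker modules}
By Lemma~\ref{lem:general} and Lemma~\ref{lem:syz}, the syzygies of all modules are governed by the iterates of $F$. We compute $F$ on the indecomposable Kronecker modules. Let $V_j\subset k[s]$ be the space of polynomials of degree less than $j$ (so $V_j=0$ for $j\le0$), and for a finite interval $J$ let $k^J$ be the space of functions $J\to k$. Put, for $m\ge0$ and $g\le h$,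
\begin{align*}
Q_m&=(V_m,V_{m+1};1,s),\\
I([g,h])&=(k^{[g,h]},k^{[g+1,h]};\xi,\eta),\qquad(\xi c)(j)=c(j),\quad(\eta c)(j)=c(j-1),
\end{align*}
where $1$ is the inclusion, $s$ is multiplication by $s$, and $k^\emptyset=0$. Let $I_m=I([0,m])$; then $I([g,h])\cong I_{h-g}$.

Kronecker's theorem, which holds over every field \cite{Dieudonne}, states that \emph{every Kronecker module is a direct sum of modules of the following types: $Q_m$ and $I_m$ with $m\ge0$; $R_\tau$, where $\tau$ is multiplication by $t$ on $V=k[t]/(f^e)$ with $f$ irreducible and $e\ge1$; and $R'_\nu$, where $\nu$ is a nilpotent Jordan block.} The signs in our normal forms do not matter, since $(U,T;\xi,\eta)\mapsto(U,T;\xi,-\eta)$ preserves each of these four types up to isomorphism.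

The simple modules fit in as follows:
\begin{equation}\label{eq:simples}
X(Q_0)=S_a^d,\qquad X(I_0)=S_b,\qquad \Omega S_a\cong X(I_1),\qquad \Omega S_b\cong Y(I_1)\oplus S_a^{d-1}.
\end{equation}
The first two are immediate, since $Q_0=(0,k;0,0)$ and $I_0=(k,0;0,0)$. For the others let $\delta_0,\delta_1$ be the basis of $k^{[0,1]}$ of characteristic functions, and let $\delta$ be the basis vector of $k^{[1,1]}$; then $\xi\delta_1=\delta=\eta\delta_0$ and $\xi\delta_0=0=\eta\delta_1$. In $X(I_1)$ we have $z_i\delta_1=\alpha_i\otimes\delta$ and $z_i(-\delta_0)=\alpha_{i+1}\otimes\delta$, so $x\mapsto\delta_1$, $y\mapsto-\delta_0$, $\alpha_i\mapsto\alpha_i\otimes\delta$ is an isomorphism $\Omega S_a=\operatorname{rad}P_a\to X(I_1)$. In $\Omega S_b=\operatorname{rad}P_b$ the elements $z_0,z_d,\gamma$ span a copy of $Y(I_1)$, by $z_0\mapsto\delta_0$, $z_d\mapsto\delta_1$, $\gamma\mapsto\delta$, and each of $z_1,\dots,z_{d-1}$ spans a copy of $S_a$.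

\begin{lemma}\label{lem:F}
Let $m\ge0$.
\begin{enumerate}
\item[\textup{(a)}] $L_d(Q_m)\cong V_{m-d}$. If $m\ge2d$, then $FQ_m\cong\bigoplus_{c=0}^{d-1}Q_{a_c}$ with integers $0\le a_c<m$. If $d\le m\le2d$, then $FQ_m\cong Q_0^{m-d}$. If $m\le d$, then $FQ_m=0$.
\item[\textup{(b)}] $FI_m\cong\bigoplus_{C\in\mathbb Z/d}I_{q_C}$, where $q_C=\#(C\cap[-d,m])$. The values of $q_C$ are precisely
\begin{equation}\label{eq:q}
\Bigl\lfloor\frac{m+1}d\Bigr\rfloor+1\quad\text{and}\quad\Bigl\lceil\frac{m+1}d\Bigr\rceil+1 ,
\end{equation}
and they satisfy $q_C\le\frac m2+2\le\max(m,4)$.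
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The condition $\xi u_i=\eta u_{i-1}$ reads $u_i=su_{i-1}$, so $u_i=s^iu_0$, and all $u_i$ with $0\le i\le n$ lie in $V_m$ if and only if $u_0\in V_{m-n}$. Hence $u\mapsto u_0$ identifies $L_n(Q_m)$ with $V_{m-n}$, and
\[
FQ_m\cong(V_{m-2d},V_{m-d};1,s^d).
\]
If $m\le2d$, the first space is $0$, and we get $Q_0^{m-d}$ if $m\ge d$ and $0$ if $m\le d$. If $m\ge2d$, split the monomials $s^j$ according to $j$ modulo $d$. The class of $c$ contributes a copy of $Q_{a_c}$, where $a_c=\#\{0\le j<m-2d\mid j\equiv c\bmod d\}$, because $[m-2d,m-d-1]$ contains exactly one element of each class. Clearly $a_c\le m-2d<m$.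

(b) The condition reads $u_i(j)=u_{i-1}(j-1)$ for $1\le i\le n$, $1\le j\le m$. So the values $u_i(j)$ are constant along the diagonals of the rectangle $[0,n]\times[0,m]$, with no further condition: $u_i(j)=c(j-i)$ for a unique function $c$ on $[-n,m]$. Thus $L_n(I_m)\cong k^{[-n,m]}$. The first map of $FI_m$ sends $(u_0,\dots,u_{2d})$ to $(u_0,\dots,u_d)$, that is, it restricts $c$ from $[-2d,m]$ to $[-d,m]$. The second sends it to $(u_d,\dots,u_{2d})$, and $u_{d+i}(j)=c(j-i-d)$. So
\[
FI_m\cong(k^{[-2d,m]},k^{[-d,m]};\xi',\eta'),\qquad(\xi'c)(j)=c(j),\quad(\eta'c)(j)=c(j-d).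
\]
This splits according to the residue classes $C$ modulo $d$. Each class meets $[-2d,-d-1]$ exactly once, so numbering the elements of $C\cap[-2d,m]$ in increasing order by $0,\dots,q_C$ identifies the summand of $C$ with $I_{q_C}$. As $[-d,m]$ has $m+1+d$ elements, the values of $q_C$ are those in \eqref{eq:q}. Finally, $d\ge2$ gives $\lceil(m+1)/d\rceil\le\lceil(m+1)/2\rceil\le\frac m2+1$, so $q_C\le\frac m2+2$, which is at most $m$ if $m\ge4$ and at most $4$ if $m\le4$.
\end{proof}

The hypothesis $d\ge2$ is needed in (b): for $d=1$ the formula would give $FI_m\cong I_{m+2}$, with indices growing without bound.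

\subsection{Proof of Theorem~\ref{thm:main}(a)}
Let $k$ be algebraic over a finite field.

\emph{Every Kronecker module lies in $\operatorname{add}\mathcal K$ for some finite set $\mathcal K$ of Kronecker modules with $F(\mathcal K)\subseteq\operatorname{add}\mathcal K$.} Since $F$ is additive and finite unions of such sets are such sets, it suffices to treat the types in Kronecker's theorem.
\begin{itemize}
\item For $Q_m$ take $\{Q_0,\dots,Q_m\}$, by Lemma~\ref{lem:F}(a).
\item For $I_m$ take $\{I_0,\dots,I_{\max(m,4)}\}$, by Lemma~\ref{lem:F}(b).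
\item For $R_\tau$ take $\{R_{\tau^{d^j}}\mid j\ge0\}$, by Lemma~\ref{lem:tau}(b). This set is finite: the entries of a matrix of $\tau$ generate a finite subfield of $k$, so only finitely many matrices occur among the powers of $\tau$. This is the only use of the hypothesis on $k$.
\item For $R'_\nu$ take $\{R'_{\nu^{d^j}}\mid j\ge0\}$, by Lemma~\ref{lem:tau}(c). This set is finite as $\nu$ is nilpotent.
\end{itemize}

Now let $M\in\operatorname{mod}A$, with $K,K'$ as in Lemma~\ref{lem:general}. Choose $\mathcal K$ as above with $K\oplus K'^+\oplus I_1\oplus I_1^+\in\operatorname{add}\mathcal K$, and put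
\[
G=S_a\oplus S_b\oplus Y(I_1)\oplus\bigoplus_{E\in\mathcal K}\bigl(X(E)\oplus\Omega X(E)\bigr).
\]
We check that $\Omega G\in\operatorname{add}G$. By \eqref{eq:simples}, $\Omega S_a\cong X(I_1)$ and $\Omega S_b\cong Y(I_1)\oplus S_a^{d-1}$. As $I_1$ is surjective, $\Omega Y(I_1)\cong X(I_1^+)$ by Lemma~\ref{lem:syz}(a). Finally, for $E\in\mathcal K$, Lemma~\ref{lem:syz}(d) gives
\[
\Omega^2X(E)\cong X(FE)\oplus(\Omega S_b)^{s(E)}\oplus(\Omega X(I_1))^{r(E)} ,
\]
and all these modules are in $\operatorname{add}G$. Moreover $\Omega^2M\cong X(K'^+)\oplus Y(K^*)$ is in $\operatorname{add}G$, since $Y(K^*)$ is a summand of $\Omega X(K)$ by Lemma~\ref{lem:syz}(b). So Lemma~\ref{lem:graph} with $t=2$ gives $\operatorname{lAb}M<\infty$. \qed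

\medskip
This also proves the ``if'' part of Theorem~\ref{thm:class}(1). Together with (b), proved in Section~\ref{sec:unbounded}, it completes the proof of Theorem~\ref{thm:main}. The algebras $A(\mathbb F_3,2)$ and $A(\mathbb F_2,3)$ satisfy the hypotheses of (a) and (b), and they have dimension $10$ and $12$.

The ``only if'' part of Theorem~\ref{thm:class}(2) follows as well: if $k$ is not algebraic over a finite field, then some $\operatorname{lAb}M$ is infinite, and if it is, but $d$ is not a power of $\operatorname{char}k$, then $\operatorname{gAb}A=\infty$ by Theorem~\ref{thm:main}(b).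

\section{A uniform bound when $d$ is a power of $p$}\label{sec:uniform}

Throughout this section $k$ is algebraic over $\mathbb F_p$, and $d\ge2$ is a power of $p$. We prove $\operatorname{gAb}A<\infty$, the ``if'' part of Theorem~\ref{thm:class}(2). By Theorem~\ref{thm:main}(a) each single $\operatorname{lAb}M$ is finite. The difficulty is that the bound from Lemma~\ref{lem:graph} depends on the size of $\mathcal K$, which grows with $M$. We first reduce to $M=X(K)$ with $K$ indecomposable and then treat the types one by one.

\begin{lemma}\label{lem:red}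
If $\operatorname{lAb}X(K)\le b_0$ for every indecomposable Kronecker module $K$, then $\operatorname{gAb}A\le b_0+3$.
\end{lemma}

\begin{proof}
Let $\operatorname{Ext}^{\gg0}(M,N)=0$. By Lemma~\ref{lem:general}, Lemma~\ref{lem:syz}(c) and \eqref{eq:simples},
\[
\Omega^2M\cong X(K'^+)\oplus Y(K_0^*)\oplus X(I_0)^{s(K)},\qquad\Omega Y(K_0^*)\cong X(FK).
\]
Decompose $K'^+$ and $FK$ into indecomposables. Eventual vanishing of $\operatorname{Ext}(-,N)$ passes to each summand, so $\operatorname{Ext}^i(-,N)$ vanishes for $i>b_0$ on $X(K'^+)$, $X(FK)$ and $X(I_0)^{s(K)}$, and hence for $i>b_0+1$ on $Y(K_0^*)$. So $\operatorname{Ext}^i(\Omega^2M,N)=0$ for $i>b_0+1$, and $\operatorname{Ext}^i(M,N)=0$ for $i>b_0+3$.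
\end{proof}

\subsection{Regular Kronecker modules}
Here alone we use that $d$ is a power of $p$. Then every eigenvalue is periodic under $\lambda\mapsto\lambda^d$, and the nilpotent part of $\tau$ disappears in high powers. So the syzygies of $X(R_\tau)$ periodically return to the semisimple version of $R_\tau$, and any nonvanishing $\operatorname{Ext}$ group recurs forever.

\begin{lemma}\label{lem:regular}
If $K$ is one of the modules $R_\tau$ or $R'_\nu$ in Kronecker's theorem, then $\operatorname{lAb}X(K)=0$.
\end{lemma}

\begin{proof}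
Let $\tau$ be multiplication by $t$ on $V=k[t]/(f^e)$ and $\tau_1$ multiplication by $t$ on $k[t]/(f)$, with $f$ irreducible and monic. The field $k[t]/(f)$ is algebraic over $\mathbb F_p$, so the class of $t$ lies in a finite field, with $p^c$ elements, say. As $d^c$ is a power of $p^c$, it follows that $f$ divides $h=t^{d^c}-t$. Let $l$ be so large that $q=d^{cl}\ge e$. Since $h$ has coefficients in $\mathbb F_p$ and $q$ is a power of $p$,
\[
h(\tau^q)=h(\tau)^q=0 ,
\]
because $f^e$ divides $h^q$. As $h'=-1$, the polynomial $h$ is squarefree, so $V$ with $t$ acting as $\tau^q$ is a direct sum of modules $k[t]/(g)$ with $g$ an irreducible factor of $h$. Every eigenvalue $\lambda\in\bar k$ of $\tau$ is a root of $f$, hence of $h$, so $\lambda^q=\lambda$. Therefore $\tau^q$ has the same characteristic polynomial as $\tau$, namely $f^e$, and all the $g$ are equal to $f$ up to a unit. So $R_{\tau^q}\cong R_{\tau_1}^e$, and Lemma~\ref{lem:tau}(b) gives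
\[
\Omega^{2cl}X(R_\tau)\cong X(R_{\tau^q})\cong X(R_{\tau_1})^e\qquad\text{for all large }l.
\]
Now suppose that $\operatorname{Ext}^i(X(R_\tau),N)\ne0$ for some $i\ge1$. The filtration of $k[t]/(f^e)$ by the powers of $f$ makes $R_\tau$ an iterated extension of copies of $R_{\tau_1}$. As $X$ is exact, $\operatorname{Ext}^i(X(R_{\tau_1}),N)\ne0$. So $\operatorname{Ext}^{i+2cl}(X(R_\tau),N)\cong\operatorname{Ext}^i(X(R_{\tau_1}),N)^e\ne0$ for all large $l$. Thus if $\operatorname{Ext}^{\gg0}(X(R_\tau),N)=0$, then $\operatorname{Ext}^i(X(R_\tau),N)=0$ for all $i\ge1$.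

For $R'_\nu$ on a space $V$, let $E=(k,k;0,1)$. For large $l$ we have $\nu^{d^l}=0$, so $\Omega^{2l}X(R'_\nu)\cong X(E)^{\dim V}$ by Lemma~\ref{lem:tau}(c). The filtration of $V$ by the images of the powers of $\nu$ makes $R'_\nu$ an iterated extension of copies of $E$. Hence, if $\operatorname{Ext}^i(X(R'_\nu),N)\neq0$ for some $i\ge1$, then $\operatorname{Ext}^i(X(E),N)\ne0$, and $\operatorname{Ext}^{i+2l}(X(R'_\nu),N)\ne0$ for all large $l$. So again eventual vanishing implies vanishing for all $i\ge1$.
\end{proof}

\subsection{The modules $I_m$}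
For $K=I_m$ we combine two facts. Second syzygies contract large indices, since by \eqref{eq:q} the index goes roughly from $m$ to $m/d$; so eventual vanishing for a large index implies eventual vanishing for small ones, where only finitely many bounds matter. In the other direction, short exact sequences lead from two consecutive small indices to all larger ones.

For $h\ge g+2$ put $J_1=[g+1,h]$ and $J_2=[g,h-1]$. Restriction of functions gives an exact sequence of Kronecker modules
\[
0\to I([g,h])\to I(J_1)\oplus I(J_2)\to I(J_1\cap J_2)\to0 ,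
\]
where the second map is the difference of the restrictions. Indeed, restriction to subintervals commutes with $\xi$ and $\eta$; at the first vertex the sequence is $0\to k^{J_1\cup J_2}\to k^{J_1}\oplus k^{J_2}\to k^{J_1\cap J_2}\to0$, and at the second vertex it is the same with $J_1,J_2$ replaced by $[g+2,h]$ and $[g+1,h-1]$, whose union is $[g+1,h]$ and whose intersection is $[g+2,h-1]$, possibly empty. Hence for every $j\ge0$ there is an exact sequence
\begin{equation}\label{eq:ses}
0\to I_{j+2}\to I_{j+1}^2\to I_j\to0 .
\end{equation}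

For an $A$-module $N$ let
\[
\mathcal V_N=\{m\ge0\mid\operatorname{Ext}^{\gg0}(X(I_m),N)=0\}.
\]
Since $X(FI_m)$ is a summand of $\Omega^2X(I_m)$, Lemma~\ref{lem:F}(b) shows: \emph{if $m\in\mathcal V_N$, then both numbers in \eqref{eq:q} lie in $\mathcal V_N$.}

\begin{lemma}\label{lem:pair}
Let $m\in\mathcal V_N$ and $m\ne m^*:=\frac{d+1}{d-1}$. Then there is $q\le4$ with $q,q+1\in\mathcal V_N$.
\end{lemma}

\begin{proof}
\emph{A pair exists.} Put $m_0=m$. If $d\nmid m_j+1$, the two numbers \eqref{eq:q} for $m_j$ are consecutive, and we have a pair $q,q+1\in\mathcal V_N$; we stop. If $d\mid m_j+1$, they coincide, and $m_{j+1}:=\frac{m_j+1}d+1\in\mathcal V_N$. The fixed point of this recursion is $m^*$, and $m_j-m^*=d^{-j}(m-m^*)$. These numbers lie in $\frac1{d-1}\mathbb Z$, so if the process never stopped, we would get $m=m^*$. Hence it stops with a pair.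

\emph{A small pair exists.} Let $q,q+1\in\mathcal V_N$ with $q>4$. Since $d\ge2$, some $n\in\{q+1,q+2\}$ is not divisible by $d$. Now $n-1\in\mathcal V_N$, and \eqref{eq:q} for $n-1$ gives a pair $q',q'+1\in\mathcal V_N$ with $q'=\lfloor n/d\rfloor+1\le\frac{q+2}2+1=\frac q2+2<q$. Iterate until $q\le4$.
\end{proof}

\begin{lemma}\label{lem:Im}
$\operatorname{lAb}X(I_m)\le b:=\max_{0\le j\le5}\operatorname{lAb}X(I_j)<\infty$ for all $m\ge0$.
\end{lemma}

\begin{proof}
The number $b$ is finite by Theorem~\ref{thm:main}(a). Let $m\in\mathcal V_N$; we have to show that $\operatorname{Ext}^i(X(I_m),N)=0$ for $i>b$. If $m\le5$, this holds by definition of $b$. Let $m>5$. Then $m\ne m^*$, as $m^*=1+\frac2{d-1}\le3$, so we may take $q\le4$ as in Lemma~\ref{lem:pair}. Since $q,q+1\in\mathcal V_N$ and $q+1\le5$, we know that $\operatorname{Ext}^i(X(I_j),N)=0$ for $i>b$ and $j=q,q+1$. Applying $X$ to \eqref{eq:ses}, we get exact sequences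
\[
\operatorname{Ext}^i(X(I_{j+1})^2,N)\to\operatorname{Ext}^i(X(I_{j+2}),N)\to\operatorname{Ext}^{i+1}(X(I_j),N),
\]
which extend the vanishing for $i>b$ to all $j\ge q$, in particular to $j=m$.
\end{proof}

\subsection{The modules $Q_m$}
Here the syzygies eventually contain a simple module, and eventual vanishing for one simple module forces it for both.

\begin{lemma}\label{lem:Qm}
$\operatorname{lAb}X(Q_m)\le b':=\max(\operatorname{lAb}S_a,\operatorname{lAb}S_b)<\infty$ for all $m\ge0$.
\end{lemma}

\begin{proof}
The number $b'$ is finite by Theorem~\ref{thm:main}(a).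

\emph{Some $\Omega^jX(Q_m)$, $j\ge0$, has $S_a$ or $S_b$ as a summand.} For $m=0$, $X(Q_0)=S_a^d$. If $1\le m\le d$, then $L_d(Q_m)=0$ by Lemma~\ref{lem:F}(a), so $Q_m^*=(0,V_m;0,0)$, and $Y(Q_m^*)=S_b^m$ is a summand of $\Omega X(Q_m)$ by Lemma~\ref{lem:syz}(b). In the remaining cases we use that $X(FQ_m)$ is a summand of $\Omega^2X(Q_m)$. If $d<m\le2d$, it is $X(Q_0)^{m-d}=S_a^{d(m-d)}$. If $m>2d$, it contains some $X(Q_a)$ with $a<m$ as a summand, and induction applies.

Now let $\operatorname{Ext}^{\gg0}(X(Q_m),N)=0$. By what was just shown, $\operatorname{Ext}^{\gg0}(S,N)=0$ for $S=S_a$ or for $S=S_b$.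

\emph{It holds for both.} Suppose it holds for $S_b=X(I_0)$. Then $0\in\mathcal V_N$. As $d\ge2$, the numbers \eqref{eq:q} for $m=0$ are $1$ and $2$, so $1\in\mathcal V_N$. Since $\Omega S_a\cong X(I_1)$, it holds for $S_a$. Conversely, suppose it holds for $S_a$. Then $1\in\mathcal V_N$. The larger number in \eqref{eq:q} for $m=1$ is $\lceil2/d\rceil+1=2$, so $2\in\mathcal V_N$. For $I_0=(k,0;0,0)$ we have $e_aX(I_0)=0$ and $L_d(I_0)=k^{d+1}$, so $r(I_0)=s(I_0)=0$. Exactly one residue class modulo $d$ meets $[-d,0]$ twice and the others meet it once, so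
\[
\Omega^2S_b\cong X(FI_0)\cong X(I_2)\oplus X(I_1)^{d-1} .
\]
As $1,2\in\mathcal V_N$, the eventual vanishing holds for $S_b$.

Hence $\operatorname{Ext}^i(S_a\oplus S_b,N)=0$ for all $i>b'$. By induction on length, $\operatorname{Ext}^i(B,N)=0$ for $i>b'$ and every $A$-module $B$, in particular for $B=X(Q_m)$.
\end{proof}

By Lemmas~\ref{lem:regular}, \ref{lem:Im} and~\ref{lem:Qm} and Kronecker's theorem, $\operatorname{lAb}X(K)\le b_0:=\max(b,b')$ for every indecomposable $K$. Lemma~\ref{lem:red} gives $\operatorname{gAb}A\le b_0+3<\infty$, and the proof of Theorem~\ref{thm:class} is complete. \qed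

\begin{thebibliography}{9}
\bibitem{Dieudonne} J. Dieudonn\'e, \emph{Sur la r\'eduction canonique des couples de matrices}, Bull. SMF \textbf{74} (1946).
\bibitem{Wei} Jiaqun Wei, \emph{Auslander Bounds and Homological Conjectures}, arXiv:0802.1085 (2008).
\end{thebibliography}

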